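# Pairs of binary quadratic forms and lattices over $\mathbf C[\![t^{1/2}]\!]$

## The Ext algebra of the base lattice

Put $s=t^{1/2}$. Let
$$K_s=\mathrm{PGL}_2[\![s]\!],\quad L_s=\mathrm{PGL}_2(\!(s)\!),\quad \mathrm{Gr}_s=L_s/K_s,$$
and define $K_t,L_t,\mathrm{Gr}_t$ in the same way with $t$ in place of $s$. A point of $\mathrm{Gr}_s$ is a homothety class of $\mathbf C[\![s]\!]$-lattices in $\mathbf C(\!(s)\!)^2$. The $K_s$-orbits are $\mathrm{Gr}_s^k$, $k\ge 0$, where $k$ is the relative position to the base point $\Lambda_0$. For $k\ge1$ we have $\mathrm{Gr}_s^k\cong\mathbf P^1(\mathbf C[s]/s^k)$: the line spanned by $(z,1)$, or by $(1,z')$, corresponds to its preimage in $\mathbf C[\![s]\!]^2$. So $\dim \mathrm{Gr}_s^k=k$. Extending scalars from $\mathbf C[\![t]\!]$ to $\mathbf C[\![s]\!]$ gives a map $i:\mathrm{Gr}_t\to\mathrm{Gr}_s$ with $i(\mathrm{Gr}^j_t)\subset \mathrm{Gr}_s^{2j}$, because $t=s^2$.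

The smaller group $K_t\subset K_s$ acts on the larger space $\mathrm{Gr}_s$. Let $\mathcal M^c=\mathrm{Shv}^c_{K_t}(\mathrm{Gr}_s)$ be the category of $K_t$-equivariant constructible complexes of $\mathbf Q$-sheaves, and let $\delta\in\mathcal M^c$ be the skyscraper $\mathbf Q$ at $\Lambda_0$. Since $\mathcal M^c=\mathrm{Shv}^c(K_t\backslash L_s/K_s)$, one can convolve on the left with $K_t$-equivariant sheaves on $\mathrm{Gr}_t$ and on the right with $K_s$-equivariant sheaves on $\mathrm{Gr}_s$. Writing $\mathrm{IC}_k$ for the intersection cohomology sheaf of $\overline{\mathrm{Gr}}{}^k$, set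
$$E_{k,n}=\mathrm{IC}_k^t\star\delta\star\mathrm{IC}_n^s\qquad(k,n\ge0),\qquad E_{0,0}=\delta .$$

Let $H=\mathrm{SL}_2\times\mathrm{SL}_2$ over $\mathbf Q$, $V_k=\mathrm{Sym}^k(\mathrm{std})$ and $V_{k,n}=V_k\boxtimes V_n$. The proof turns on the graded $H$-representation
$$B^i=\bigoplus_{k,n\ge 0}V_{k,n}\otimes\mathrm{Ext}^i_{\mathcal M^c}(E_{k,n},\delta).$$
It is the cohomology of an associative algebra $A$, in the derived category of representations of $H$, which plays the role of the "endomorphisms of $\delta$, with all Hecke functors included". We shall prove that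
$$B\cong \mathrm{Sym}\,\mathbf V,\qquad \mathbf V=V_{1,2}=\mathrm{std}\boxtimes\mathrm{Sym}^2(\mathrm{std}),\quad \mathbf V\text{ in degree }1,$$
where the six generators commute without signs although their degree is odd, and that $A$ is equivalent to its cohomology $B$ as an associative algebra.

The use of this is as follows. Modules over $A$ form a full subcategory of sheaves. Modules over $\mathrm{Sym}\,\mathbf V$ are, after bookkeeping with gradings, perfect complexes on the quotient of the space of pairs of binary quadratic forms by $\mathrm{SL}_2\times\mathrm{SL}_2$. So an equivalence $A\simeq\mathrm{Sym}\,\mathbf V$ embeds the second kind of object into the first. Whether such an embedding exists is a conjecture from the paper of Sanath K. Devalapurkar, "Derived geometric Satake for $\mathrm{PGL}_2^{\times 3}/\mathrm{PGL}_2^{\mathrm{diag}}$", arXiv:2404.09853 (2024). We now state it.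

## Graded pairs of quadratic forms, shearing, and the theorems

All graded stacks and all categories $\mathrm{Perf}$ are over $\mathbf Q$.

**Definition (graded group and graded space).** $\mathrm{SL}_2(-2\rho)$ is $\mathrm{SL}_2$ with the matrix entries of $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ graded by: $a,d$ in weight $0$, $b$ in weight $2$, $c$ in weight $-2$. This is the grading induced by conjugation with $\mathrm{diag}(z,z^{-1})$, which multiplies $b$ by $z^2$ and $c$ by $z^{-2}$. Let $\mathbb A^2(2,0)$ be $\mathbb A^2$ with coordinates in weights $-2,0$. Identify $\mathfrak{sl}_2^*$ with binary quadratic forms, and let $\mathfrak{sl}_2^*(-2\rho)$ be the space of forms $ux^2+2vxy+wy^2$ with $u,v,w$ in weights $-2,0,2$. Put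
$$X=(\mathrm{std}\otimes\mathfrak{sl}_2^*)(4,2,0,-2)=\mathbb A^2(2,0)\otimes\mathfrak{sl}_2^*(-2\rho).$$
It is the space of pairs $(q_1,q_2)=(ax^2+2bxy+cy^2,\ dx^2+2exy+fy^2)$ with $a,b,c,d,e,f$ in weights $-4,-2,0,-2,0,2$. The graded group $H(-2\rho)=\mathrm{SL}_2(-2\rho)^{\times2}$ acts on it: the first factor on $\mathrm{std}$, the second on $\mathfrak{sl}_2^*$.

As a check that the weights fit, let $h=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ act on row vectors from the right: $(x_1,x_2)h=(ax_1+cx_2,\ bx_1+dx_2)$. With $x_1,x_2$ in weights $-2,0$, the two entries have weights $-2$ and $0$. The inverse of $h$ has entries $d,-b,-c,a$ in the same weight pattern, so the left action $x\mapsto xh^{-1}$ is graded too. Likewise $Q\mapsto h^TQh$ on symmetric matrices with entries $u,v,w$ sends $u$ to $a^2u+2acv+c^2w$, all of weight $-2$.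

**Definition (shearing).** $\mathrm{sh}^{1/2}$ sends a module in weight $n$ to the same module in homological degree $n$ (cohomological degree $-n$). On even weights this is symmetric monoidal, so it applies to evenly graded commutative rings, group schemes and stacks. For a graded stack $Y$ one puts $\mathrm{Perf}^{\mathrm{sh}}(Y)=\mathrm{Perf}(\mathrm{sh}^{1/2}Y)$.

For example, if $Y$ is a line whose coordinate $y$ has weight $-4$, then $\mathrm{sh}^{1/2}\mathcal O(Y)=\mathbf Q[y]$ with $y$ in cohomological degree $4$ and zero differential, and $\mathrm{Perf}^{\mathrm{sh}}(Y)=\mathrm{Perf}(\mathbf Q[y])$. For $Y=X/H(-2\rho)$ we write $\mathrm{sh}Y$ for $\mathrm{sh}^{1/2}Y$ and take $\mathrm{QCoh}(\mathrm{sh}Y)=\mathrm{Tot}_m\mathrm{Mod}(\mathrm{sh}\,\mathcal O(X\times H^m))$. Then $\mathrm{Perf}(\mathrm{sh}Y)=\mathrm{Tot}_m\mathrm{Perf}$ is the full subcategory of dualizable objects.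

**Definition (geometric side).** Let $G=\mathrm{Res}_{\mathbf C[\![t^{1/2}]\!]\times\mathbf C[\![t]\!]/\mathbf C[\![t]\!]}\mathrm{PGL}_2$, so $G[\![t]\!]=K_s\times K_t$ and $G(\!(t)\!)=L_s\times L_t$, with $L_t=\mathrm{PGL}_2(\!(t)\!)$ embedded through $\mathbf C(\!(t)\!)\subseteq\mathbf C(\!(t^{1/2})\!)\times\mathbf C(\!(t)\!)$. The map $(g,h)\mapsto gh^{-1}$ identifies $G(\!(t)\!)/L_t$ with $L_s$, and $(a,b)\in K_s\times K_t$ acts by $x\mapsto axb^{-1}$. After $x\mapsto x^{-1}$ we have $K_t$ acting on the left and $K_s$ on the right, so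
$$\mathrm{Shv}^c_{G[\![t]\!]}(G(\!(t)\!)/\mathrm{PGL}_2(\!(t)\!);\mathbf Q)=\mathrm{Shv}^c_{K_t}(\mathrm{Gr}_s)=\mathcal M^c.$$
Objects are bounded equivariant complexes in the analytic topology with algebraically constructible cohomology, finite-dimensional stalks and finite-dimensional support. On each finite-dimensional closed $K_t$-stable piece, $K_t$ acts through a finite-type quotient with pro-unipotent kernel.

**Theorem A.** There is a fully faithful exact $\mathbf Q$-linear functor
$$\mathrm{Perf}^{\mathrm{sh}}\big((\mathrm{std}\otimes\mathfrak{sl}_2^*)(4,2,0,-2)/\mathrm{SL}_2(-2\rho)^{\times2}\big)\hookrightarrow\mathrm{Shv}^c_{G[\![t]\!]}(G(\!(t)\!)/\mathrm{PGL}_2(\!(t)\!);\mathbf Q)$$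
sending $V_{k,n}\otimes\mathcal O$ to a shift of $E_{k,n}$ and $\mathcal O$ to $\delta$. In particular the conjecture, which asserts the existence of a fully faithful exact $\mathbf Q$-linear functor between these two categories, is true.

**Theorem B.** This functor is an equivalence.

The functor is also compatible with Hecke actions: in the description of the left side as modules over an algebra in $D(\mathrm{Rep}\,H)$ (Proposition 1 below) it is linear over $D^b\mathrm{Rep}^{fd}(H)$, acting on $\mathcal M^c$ by Hecke functors.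

## Facts that are quoted

(I1) The functor formalism for constructible sheaves makes $\mathcal S_t=\mathrm{Shv}^c_{K_t}(\mathrm{Gr}_t)$ and $\mathcal S_s=\mathrm{Shv}^c_{K_s}(\mathrm{Gr}_s)$ monoidal under convolution, and $\mathcal M^c$ an $(\mathcal S_t,\mathcal S_s)$-bimodule, exact in each variable.

(I2) Geometric Satake (Mirković–Vilonen, Ann. of Math. 2007) over $\mathbf Q$: equivariant perverse sheaves are closed under convolution and $\mathrm{Perv}\simeq\mathrm{Rep}^{fd}(\mathrm{SL}_2)$ monoidally, with $\mathrm{IC}_k\leftrightarrow V_k$. Moreover $\overline{\mathrm{Gr}}{}^n=\bigsqcup_{m\le n,\,m\equiv n\,(2)}\mathrm{Gr}^m$.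

(I3) Lusztig (1983): the stalk of $\mathrm{IC}_n$ on $\mathrm{Gr}^m$ is given by a polynomial $P_{m,n}$ with nonnegative coefficients, $P_{m,n}(0)=1$ and $P_{m,n}(1)=\dim V_n(m)$, the dimension of the weight space, which is $1$. So $P_{m,n}=1$, that is, all stalks of $\mathrm{IC}_n$ on $\overline{\mathrm{Gr}}{}^n$ are one-dimensional, in degree $-n$. If $j$ is the inclusion of the open orbit, the map $\mathbf Q\to\mathcal H^{-n}(\mathrm{IC}_n)=R^0j_*\mathbf Q$ is injective because the open orbit is dense, and the target has one-dimensional stalks. Hence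
$$\mathrm{IC}_n=\mathbf Q_{\overline{\mathrm{Gr}}{}^n}[n].$$

(I4) Lurie's *Higher Algebra*, cited as [HA].

As an example of convolution, $\mathrm{IC}_1\star\mathrm{IC}_1$ is the pushforward of $\mathbf Q[2]$ from a $\mathbf P^1$-bundle over $\mathbf P^1$ to $\overline{\mathrm{Gr}}{}^2$. This map is an isomorphism over $\mathrm{Gr}^2$ and has fiber $\mathbf P^1$ over $\mathrm{Gr}^0$. By (I2) the result is $\mathrm{IC}_2\oplus\mathrm{IC}_0$, mirroring $V_1\otimes V_1=V_2\oplus V_0$. The stalk at the singular point agrees: $H^*(\mathbf P^1)[2]$ has one class in degree $-2$, from $\mathrm{IC}_2=\mathbf Q[2]$, and one in degree $0$, from $\mathrm{IC}_0$.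

## One orbit, two entries of $B$, and the trouble with six odd generators

**One orbit.** Replace $\mathrm{Gr}_s$ by a point with $\mathrm{PGL}_2$ acting. Since $\mathrm{PGL}_2$ is connected, every object of $\mathrm{Shv}^c_{\mathrm{PGL}_2}(\mathrm{pt})$ is a finite iterated extension of shifts of the constant sheaf $\mathbf Q$. Its endomorphism algebra $A_0$ has cohomology $H^*(B\mathrm{PGL}_2;\mathbf Q)=\mathbf Q[p_1]$, $|p_1|=4$. A polynomial ring in one variable is the free associative algebra on that variable. So a cocycle representing $p_1$ determines a map of associative algebras $\mathbf Q[y]\to A_0$, $|y|=4$, which is an isomorphism on cohomology. Hence $\mathrm{Shv}^c_{\mathrm{PGL}_2}(\mathrm{pt})\simeq\mathrm{Perf}(\mathbf Q[y])$.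

**The entry $(k,n)=(0,0)$.** We have $\mathrm{Ext}^*(\delta,\delta)=H^*_{K_t}(\mathrm{pt})=\mathbf Q[p_1]$. On the quadratic-form side there should be an invariant of cohomological degree $4$. Put $\langle q,q'\rangle=\tfrac12(uw'+u'w)-vv'$, the polarization of the discriminant form $uw-v^2$, let $\Gamma$ be the Gram matrix of $(q_1,q_2)$, and let
$$\Delta=\det\Gamma=\langle q_1,q_1\rangle\langle q_2,q_2\rangle-\langle q_1,q_2\rangle^2 .$$
The second $\mathrm{SL}_2$ preserves $\langle\,,\rangle$. The first replaces $\Gamma$ by $h\Gamma h^T$ with $\det h=1$. So $\Delta$ is $H$-invariant. It is not zero: for $q_1=x^2+y^2$, $q_2=2xy$ it equals $1\cdot(-1)-0=-1$. It contains $(ac-b^2)(df-e^2)$, of weight $-4$, and weight $-4$ is sheared to cohomological degree $4$.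

**The entry $(k,n)=(1,2)$.** Let $S=\overline{\mathrm{Gr}}{}_s^2$ and $P=i(\mathrm{Gr}_t^1)\cong\mathbf P^1\subset S$. By (I3), $E_{0,2}=\mathbf Q_S[2]$ and $E_{1,0}=\mathbf Q_P[1]$. Since $\mathrm{IC}_1^t$ is self-dual for convolution,
$$\mathrm{Ext}^i(E_{1,2},\delta)=\mathrm{Ext}^i(\mathbf Q_S[2],\mathbf Q_P[1])=H^{i-1}_{\mathrm{PGL}_2}(\mathbf P^1).$$
This is one-dimensional for $i=1,3,5,\dots$ and zero otherwise. So $V_{1,2}$ occurs once in $B^1$. This is the place where the six linear coordinates must come from.

**Where the first approach stops.** In view of the one-orbit case one would pick the copy of $\mathbf V$ in $B^1$ and extend it to a map $\mathrm{Sym}\,\mathbf V\to A$ by a universal property. There are two candidates for the property, and neither applies. The free associative algebra on $\mathbf V$ maps to $A$, but it is the tensor algebra, not $\mathrm{Sym}\,\mathbf V$. To descend to $\mathrm{Sym}\,\mathbf V$ one must choose homotopies killing commutators, then homotopies between these, and so on. The free commutative algebra would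 do this at once, but $\mathcal M^c$ is not given as a monoidal category with unit $\delta$, so we have no commutative structure on $A$. Moreover, with the usual sign rule the free graded-commutative algebra on $\mathbf V$ in degree $1$ is $\wedge\mathbf V$, of total dimension $2^6$, whereas $B$ contains $\mathbf Q[p_1]$.

There is a second gap. Suppose that we have a ring map $\mathrm{Sym}\,\mathbf V\to B$ that is an isomorphism in degree $1$, and know that both sides have the same size in every degree. That does not make it an isomorphism. For instance $\mathbf Q[x]\to\mathbf Q[y,z]/(y^2)$, $x\mapsto y$, with $|x|=|y|=1$, $|z|=2$, is an isomorphism in degree $1$, and both sides have Hilbert series $\frac{1+q}{1-q^2}=\frac1{1-q}$, but $x^2\mapsto0$.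

What gets past the first point is that all homotopies in question are governed by the Koszul resolution of $\mathrm{Sym}\,\mathbf V$. After shearing, all its generators $\wedge^n\mathbf V$ land in cohomological degree $1$, so every obstruction lies in $\mathrm{Hom}_H(\wedge^n\mathbf V,B^2)$, and representation theory makes these groups zero. What gets past the second is one geometric product, an Euler class with nonzero square, together with the fact that $\{\Delta\ne0\}$ is a single orbit of $H\times\mathbf G_m$ over $\overline{\mathbf Q}$.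

## Sheaves on the sheared quotient as modules over $\mathbf R$

Let $\mathcal C=D(\mathrm{Rep}\,H)$. It is semisimple, compactly generated by the dualizable objects $V_{k,n}$, and its unit is compact.

**Definition (the algebra $\mathbf R$).** Let $\mathrm{sh}'$ be the functor $(M_w)_w\mapsto\bigoplus_wM_w\otimes\mathbf Q[-w]$ from graded objects of $\mathrm{Ch}(\mathrm{Rep}\,H)$ to $\mathrm{Ch}(\mathrm{Rep}\,H)$. It is monoidal: $\mathrm{Ch}(\mathrm{Rep}\,H)$ is symmetric monoidal, and $w\mapsto\mathbf Q[-w]$ is monoidal on $\mathbf Z$ through $e_v\otimes e_w\mapsto e_{v+w}$ on generators. It is not symmetric monoidal, since exchanging $e_1\otimes e_1$ costs a sign. Put $\mathbf R=\mathrm{sh}'(\mathrm{Sym}\,\mathbf V)$. So $\mathbf R^w=\mathrm{Sym}^w\mathbf V$ in cohomological degree $w$, with zero differential and the usual multiplication of $\mathrm{Sym}\,\mathbf V$. No signs enter, because each $\mathrm{Sym}^w\mathbf V$ is in degree $0$ before shearing. We use $\mathbf R$ only as an associative algebra.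

For example, if $x,y\in\mathbf V$ then $xy=yx$ in $\mathbf R$ although $x,y$ have odd degree.

**Proposition 1.** For $Y=X/H(-2\rho)$ there is an equivalence $\mathrm{Perf}^{\mathrm{sh}}(Y)\simeq\mathrm{Mod}_{\mathbf R}(\mathcal C)^\omega$ (right modules), under which $V_{k,n}\otimes\mathcal O$ corresponds to a shift of $V_{k,n}\otimes\mathbf R$, with no shift for $k=n=0$.

**Step 1: compare the given weights with polynomial degree.** Let $U=\mathcal O(X)_1$ be the span of the coordinates. As an $H$-representation $U\cong\mathbf V$, since $\mathbf V$ is self-dual. Let $\theta(z)$ act on $U$ by $z^{\mathrm{weight}}$. The grading of $\mathcal O(H(-2\rho))$ comes from conjugation by a cocharacter $\tau:\mathbf G_m\to H$ with components $\mathrm{diag}(z,z^{-1})^{\pm1}$. That the action is graded means, with the sign of $\tau$ chosen to fit the convention (left or right, space or functions), that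
$$\theta(z)h\theta(z)^{-1}=\tau(z)h\tau(z)^{-1}\quad\text{on }U,\ h\in H.$$
So $\theta(z)\tau(z)^{-1}$ commutes with $H$. As $U$ is absolutely irreducible, Schur's lemma makes it a scalar, and since scalars commute with everything this scalar is multiplicative in $z$, hence equals $z^{w_0}$. Now $\det\tau(z)|_U=1$, so taking determinants gives
$$6w_0=-4-2+0-2+0+2=-6,\qquad w_0=-1.$$
(Check: $\tau$ has weights $\pm1+\{2,0,-2\}=\{3,1,1,-1,-1,-3\}$ on $\mathbf V$. Subtracting $1$ gives $\{2,0,0,-2,-2,-4\}$, the given list.) Hence $\theta(z)=z^{-w}\tau(z)$ on $\mathrm{Sym}^wU$.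

**Step 2: grade the representations evenly.** Let $\varepsilon=\varepsilon_{k,n}\in\{0,1\}$ with $\varepsilon\equiv k+n$ mod $2$, and grade $V_{k,n}$ by $\theta=z^{\varepsilon}\tau$. The weights of $\tau$ on $V_{k,n}$ have the parity of $k+n$, so this is an evenly graded $H(-2\rho)$-representation. For $V,W$ of this kind, $\tau$ acts trivially on $H$-equivariant maps $V\to W\otimes\mathrm{Sym}^wU$. So these have weight $-w+\varepsilon_W-\varepsilon_V$, which is cohomological degree $w+\varepsilon_V-\varepsilon_W$ after shearing.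

**Step 3: show that the $V_{k,n}\otimes\mathcal O$ generate.** Let $M\in\mathrm{QCoh}(\mathrm{sh}Y)$. By flatness of $\mathcal O(H)$ over $\mathbf Q$, $\pi_*M$ is a graded comodule over $\mathcal O(H(-2\rho))$. Maps from $\mathcal O$ to $M$ are computed by
$$R\Gamma(M)=\mathrm{Tot}\big(M\otimes\mathrm{sh}\,\mathcal O(H)^{\otimes\bullet}\big).$$
The $E_2$-term of its spectral sequence is the rational cohomology of $H$ with coefficients in $\pi_*M$, which vanishes in positive degrees because $H$ is reductive in characteristic $0$. With a single nonzero column the spectral sequence converges, and $\pi_*R\Gamma(M)=(\pi_*M)^H$. The right side commutes with direct sums, so $\mathcal O$ is compact. Since $\mathcal O$ is the unit, every dualizable object is compact, in particular each $V_{k,n}\otimes\mathcal O$. If $R\Gamma(V_{k,n}^\vee\otimes M)=0$ for all $k,n$, then $\mathrm{Hom}_H(V_{k,n},\pi_*M)=0$ for all $k,n$. As $\pi_*M$ is a sum of copies of the $V_{k,n}$, it is zero, and $M=0$. So the $V_{k,n}\otimes\mathcal O$ are compact generators. Compact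 objects are then the thick closure of these dualizable objects, hence dualizable, and
$$\mathrm{Perf}(\mathrm{sh}Y)=\mathrm{QCoh}(\mathrm{sh}Y)^\omega=\text{thick closure of the }V_{k,n}\otimes\mathcal O.$$

**Step 4: compute the mapping complexes together with composition.** Let $S_m=\mathrm{sh}\,\mathcal O(X\times H^m)$, a commutative dg algebra with zero differential in even degrees. Let $\mathcal P^m$ be the dg category of graded modules $V\otimes S_m$, with $V$ a finite-dimensional evenly graded vector space. Its morphism complexes are the graded spaces of all $S_m$-linear maps, with zero differential. These modules are finite free, so $\mathcal P^m$ is a dg model for the full subcategory of $\mathrm{Mod}(S_m)$ on finite sums of even shifts of the unit. Base change makes $[m]\mapsto\mathcal P^m$ a pseudofunctor on $\Delta$ with values in graded categories, modelling base change of the $\infty$-categories $\mathrm{Mod}(S_m)$. All degrees are even, so no signs appear.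

The graded equivariant modules $V_{k,n}\otimes\mathcal O(X)$ are descent data for this pseudofunctor. Let $\mathcal D$ be the graded category with these objects and with morphisms the graded spaces $\mathrm{Hom}_H(V,W\otimes\mathcal O(X))$ of maps compatible with the descent data. The tautological pseudo-cone $\mathcal D\to\mathcal P^\bullet$ induces a functor
$$\mathcal D\to\mathrm{Tot}_m\mathrm{Mod}(S_m)=\mathrm{QCoh}(\mathrm{sh}Y).$$
Mapping complexes in a totalization are totalizations of mapping complexes. Here this is the totalization of the sheared cobar complex $\mathrm{Hom}(V,W)\otimes\mathcal O(X)\otimes\mathcal O(H)^{\otimes m}$. There is no internal differential, so it is a product, over internal degrees, of cobar complexes computing rational cohomology of $H$. These are exact except in cobar degree $0$, where the cohomology is $\mathrm{Hom}_H(V,W\otimes\mathcal O(X))$. So $\mathcal D\to\mathrm{QCoh}(\mathrm{sh}Y)$ is fully faithful onto the objects $V_{k,n}\otimes\mathcal O$. By Step 2, its morphisms are $\mathrm{Hom}_H(V,W\otimes\mathrm{Sym}^w\mathbf V)$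 in degree $w+\varepsilon_V-\varepsilon_W$, for $w\ge0$, and composition is induced by multiplication in $\mathrm{Sym}\,\mathbf V$.

**Step 5: match with $\mathbf R$-modules.** $\mathrm{Mod}_{\mathbf R}(\mathcal C)^\omega$ is the thick closure of the free modules $V_{k,n}\otimes\mathbf R$. Their dg category has zero differential and $\mathrm{Hom}^w=\mathrm{Hom}_H(V,W\otimes\mathrm{Sym}^w\mathbf V)$. A right-linear map $f$ of any degree satisfies $f(xr)=f(x)r$ without sign, so composition is again multiplication in $\mathrm{Sym}\,\mathbf V$. The only difference from $\mathcal D$ is the degree. Replace each object $Z$ of $\mathcal D$ by $Z'=Z[-\varepsilon_Z]$, and let $\sigma_Z:Z\to Z'$ be the closed invertible degree-shifting map; it has degree $\varepsilon_Z$. For $f:V\to W$ put $f'=\sigma_Wf\sigma_V^{-1}$. Then $(gf)'=g'f'$ with no sign, and $f'$ has degree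
$$\varepsilon_W+(w+\varepsilon_V-\varepsilon_W)-\varepsilon_V=w.$$
So the two dg categories agree, with $(V\otimes\mathcal O)[-\varepsilon]$ matching $V\otimes\mathbf R$. Passing to thick closures proves Proposition 1. $\square$

## Sheaves generated from $\delta$ as modules over $A$

**Step 1: let $\mathcal C$ act on sheaves.** Negative Ext groups between perverse sheaves vanish, so mapping spaces in $\mathcal S_t$ between perverse sheaves are discrete. With (I2), $\mathrm{Perv}\subset\mathcal S_t$ is a full monoidal subcategory that is an ordinary monoidal category, equivalent to $\mathrm{Rep}^{fd}(\mathrm{SL}_2)$, and the inclusion preserves finite sums. By the universal property of $\mathcal P_\Sigma$ with Day convolution [HA, 4.8.1] and stabilization, it extends to a colimit-preserving monoidal functor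
$$\mathrm{Fun}^\times\big((\mathrm{Rep}^{fd}\mathrm{SL}_2)^{op},\mathrm{Sp}\big)=D(\mathrm{Rep}\,\mathrm{SL}_2)\to\mathrm{Ind}(\mathcal S_t).$$
The same holds for $s$. There the action is on the right, and we turn it into a left action using $\mathrm{Rep}\simeq\mathrm{Rep}^{rev}$. $\mathbf Q$-linearity is automatic, because $\mathbf Q$ is an idempotent ring spectrum. Since $D(\mathrm{Rep}\,\mathrm{SL}_2)\otimes D(\mathrm{Rep}\,\mathrm{SL}_2)=\mathcal C$, the bimodule structure makes $\mathcal M:=\mathrm{Ind}(\mathcal M^c)$ a presentable left $\mathcal C$-module with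
$$V_{k,n}\star m=\mathrm{IC}_k^t\star m\star\mathrm{IC}_n^s.$$

**Step 2: define $A$.** Let $F:\mathcal C\to\mathcal M$, $c\mapsto c\star\delta$. It is $\mathcal C$-linear and preserves colimits. It sends the compact generators $V_{k,n}$ to $E_{k,n}\in\mathcal M^c$, so it preserves compact objects, and its right adjoint $F^R$ preserves colimits. Moreover $F^R$ is $\mathcal C$-linear. For dualizable $c$ and any $x\in\mathcal C$,
$$\mathrm{Hom}(x,c\otimes F^R(m))=\mathrm{Hom}(F(c^\vee\otimes x),m)=\mathrm{Hom}(c^\vee\star F(x),m)=\mathrm{Hom}(x,F^R(c\star m)),$$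
so the lax structure map $c\otimes F^R(m)\to F^R(c\star m)$ is an equivalence. Both sides preserve colimits in $c$, so this holds for all $c$. Let $A=F^R(\delta)\in\mathrm{Alg}(\mathcal C)$ be the endomorphism algebra of $\delta$ [HA, 4.7.1]. Then $\delta$ is a left $A$-module and $F^RF(c)=c\otimes A$.

**Step 3: embed $A$-modules.** The functor $N\mapsto N\otimes_A\delta$ from right modules $\mathrm{Mod}_A(\mathcal C)$ to $\mathcal M$ preserves colimits, is $\mathcal C$-linear, and sends $c\otimes A$ to $c\star\delta$. Its right adjoint is $F^R$ with its $A$-module structure, which preserves colimits. The unit of this adjunction at $c\otimes A$ is, after forgetting the module structure, the map $c\otimes A\to F^R(c\star\delta)$ of Step 2, an equivalence. Free modules generate under colimits and both functors preserve colimits, so the unit is an equivalence everywhere and $N\mapsto N\otimes_A\delta$ is fully faithful. In formulas,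
$$\mathrm{Hom}(c\otimes A,c'\otimes A)=\mathrm{Hom}_{\mathcal C}(c,c'\otimes A)=\mathrm{Hom}_{\mathcal M}(c\star\delta,c'\star\delta).$$
It sends the compact generators $V_{k,n}\otimes A$ to the compact objects $E_{k,n}$. Finally $\mathcal M^\omega=\mathcal M^c$: idempotents split in the category of all equivariant complexes, and a summand of a bounded constructible complex is bounded constructible, so $\mathcal M^c$ is idempotent complete. We get a fully faithful exact functor
$$\mathrm{Mod}_A(\mathcal C)^\omega\hookrightarrow\mathcal M^c,\qquad V_{k,n}\otimes A\mapsto E_{k,n}.\tag{1}$$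

**Step 4: read off the cohomology.** Let $B=H^*(A)$, a graded algebra in $\mathrm{Rep}\,H$. Since $\mathcal C$ is semisimple,
$$\mathrm{Ext}^i_{\mathcal M}(U\star\delta,U'\star\delta)=\mathrm{Hom}_H(U,U'\otimes B^i)\tag{2}$$
for finite-dimensional $U,U'$. With $U=V_{k,n}$ and $U'$ trivial, this says that the multiplicity space of $V_{k,n}$ in $B^i$ is $\mathrm{Ext}^i(E_{k,n},\delta)$, so this $B$ is the one from the first section. A map $U\star\delta\to U'\star\delta[i]$ is a right-linear map $U\otimes A\to U'\otimes A[i]$. So composition of Ext classes corresponds to composing $f:U\to U'\otimes B^i$ and $g:U'\to U''\otimes B^j$ to $U\to U''\otimes B^j\otimes B^i\to U''\otimes B^{i+j}$, up to a sign that depends only on the degrees and on conventions for shifts. We shall use only whether compositions vanish, so these signs do not matter.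

By Proposition 1 and (1), *Theorem A follows once we show $A\simeq\mathbf R$ in $\mathrm{Alg}(\mathcal C)$.*

## Counting: $B$ and $\mathrm{Sym}\,\mathbf V$ have the same multiplicities

**Step 1: $i$ is a topological closed embedding.** This lets us compute Ext groups by restriction to $\mathrm{Gr}_t$. Suppose $g\in\mathrm{GL}_2(\mathbf C(\!(t)\!))$ represents an element of $L_t$ that lies in $K_s$, so $\lambda g\in\mathrm{GL}_2(\mathbf C[\![s]\!])$ for some $\lambda\in\mathbf C(\!(s)\!)^\times$. The minimal $s$-valuation of the entries of $g$ is even, say $2j$. That of $\lambda g$ is $0$, so $v_s(\lambda)=-2j$. Hence $t^{-j}g$ differs from $\lambda g$ by a unit and lies in $\mathrm{GL}_2(\mathbf C[\![s]\!])\cap\mathrm{GL}_2(\mathbf C(\!(t)\!))=\mathrm{GL}_2(\mathbf C[\![t]\!])$. Applied to $g_1^{-1}g_2$, this shows that $i$ is injective. As $i$ is also ind-proper, it is topologically a closed embedding.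

**Step 2: reduce to $\mathrm{Gr}_t$.** We have $\mathrm{IC}_k^t\star\delta=i_*\mathrm{IC}_k^t$, since the convolution space is $L_t\times^{K_t}\{\Lambda_0\}=\mathrm{Gr}_t$, mapped by $i$. Also $\delta\star\mathrm{IC}_n^s=\mathrm{IC}_n^s$ with equivariance restricted to $K_t$. As $V_k$ is self-dual, we may move $\mathrm{IC}_k^t$ to the other side:
$$\mathrm{Ext}^i(E_{k,n},\delta)=\mathrm{Ext}^i(\mathrm{IC}_n^s,i_*\mathrm{IC}_k^t)=\mathrm{Ext}^i_{\mathcal S_t}(i^*\mathrm{IC}_n^s,\mathrm{IC}_k^t).$$
For $n$ odd this is $0$, because $i$ maps into the even component. For $n=2p$,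
$$i^{-1}(\overline{\mathrm{Gr}}{}_s^{2p})=\bigsqcup_{j\le p}\mathrm{Gr}_t^j=\overline{\mathrm{Gr}}{}_t^p\sqcup\overline{\mathrm{Gr}}{}_t^{p-1},$$
two closed pieces in different components. By (I3), $\mathrm{IC}_{2p}^s$ is constant in degree $-2p$, so
$$i^*\mathrm{IC}_{2p}^s=\mathrm{IC}_p^t[p]\oplus\mathrm{IC}_{p-1}^t[p+1],\qquad\mathrm{IC}_{-1}:=0.$$

**Step 3: compute Ext groups on $\mathrm{Gr}_t$.** Let $E(p,k)=\sum_iq^i\dim\mathrm{Ext}^i_{\mathcal S_t}(\mathrm{IC}_p,\mathrm{IC}_k)$. It is $0$ if $p\not\equiv k$ mod $2$ or $p=-1$. Let $p\ge k$, $p\equiv k$. Restricting the constant sheaf to $\overline{\mathrm{Gr}}{}^k\subset\overline{\mathrm{Gr}}{}^p$,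
$$\mathrm{Ext}^i(\mathrm{IC}_p,\mathrm{IC}_k)=\mathrm{Ext}^i(\mathbf Q_{\overline{\mathrm{Gr}}{}^k}[p],\mathbf Q_{\overline{\mathrm{Gr}}{}^k}[k])=H^{i+k-p}_{\mathrm{PGL}_2}(\overline{\mathrm{Gr}}{}_t^k).$$
For $m\ge1$ the orbit $\mathrm{Gr}^m=\mathbf P^1(\mathbf C[t]/t^m)$ is the union of the cell $z(0)\ne\infty$ of dimension $m$ and the cell $z(0)=\infty$ of dimension $m-1$, and $\mathrm{Gr}^0$ is a point. So $\overline{\mathrm{Gr}}{}^k$ is paved by affine cells, one of each complex dimension $0,\dots,k$. The series of $H^*(B\mathrm{PGL}_2;\mathbf Q)$ is $1/(1-q^4)$, $B\mathrm{PGL}_2$ is simply connected, and the Serre spectral sequence degenerates because everything is in even degrees. The case $p<k$ follows by Verdier duality, since the $\mathrm{IC}$ sheaves are self-dual. Hence for $p\equiv k$ mod $2$, $p,k\ge0$,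
$$E(p,k)=\frac{q^{|p-k|}\big(1+q^2+\dots+q^{2\min(p,k)}\big)}{1-q^4}.\tag{3}$$
By Step 2 the graded multiplicity of $V_{k,2p}$ in $B$ is
$$q^pE(p,k)+q^{p+1}E(p-1,k),\tag{4}$$
and that of $V_{k,n}$ with $n$ odd is $0$. For $p=k=1$ this gives $q(1+q^2)/(1-q^4)=q/(1-q^2)$, as found by hand.

**Step 4: decompose $\mathrm{Sym}\,\mathbf V$.** Let $\chi_k$ be the character of $V_k$, $\chi_{-1}=0$. Let $z,w$ be the torus variables of the two factors, $u=w^2$, $\sigma=z+z^{-1}$, and
$$D(u)=(1-quz)(1-quz^{-1})=1-q\sigma u+q^2u^2.$$
The claim is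
$$\sum_jq^j\,\mathrm{ch}\,\mathrm{Sym}^j\mathbf V=\mathrm{ch}\,\mathrm{Sym}(V_2q^2)(z)\cdot\sum_{p\ge0}\chi_{2p}(w)\big(\chi_p(z)q^p+\chi_{p-1}(z)q^{p+1}\big).\tag{5}$$
From $\sum_p\chi_pq^pu^p=1/D(u)$ we get $\sum_p(\chi_pq^p+\chi_{p-1}q^{p+1})u^p=(1+q^2u)/D(u)$. Since
$$\chi_{2p}(w)=\frac{u^{p+1/2}-u^{-p-1/2}}{u^{1/2}-u^{-1/2}},$$
the sum over $p$ in (5) equals
$$\frac{u^{1/2}(1+q^2u)D(u^{-1})-u^{-1/2}(1+q^2u^{-1})D(u)}{(u^{1/2}-u^{-1/2})D(u)D(u^{-1})}.$$
Now
$$u^{1/2}(1+q^2u)D(u^{-1})=u^{1/2}-q\sigma u^{-1/2}+q^2u^{-3/2}+q^2u^{3/2}-q^3\sigma u^{1/2}+q^4u^{-1/2}.$$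
The numerator is this minus its image under $u\mapsto u^{-1}$. The terms $q^2(u^{3/2}+u^{-3/2})$ cancel, and the rest gives $(u^{1/2}-u^{-1/2})(1+q\sigma-q^3\sigma-q^4)$. So the sum is
$$\frac{(1-q^2)(1+q^2+q\sigma)}{D(u)D(u^{-1})}=\frac{(1-q^2)(1+qz)(1+qz^{-1})}{D(u)D(u^{-1})}.$$
Multiply by $\mathrm{ch}\,\mathrm{Sym}(V_2q^2)=\dfrac{1}{(1-q^2z^2)(1-q^2)(1-q^2z^{-2})}$ and cancel $1-q^2z^{\pm2}=(1-qz^{\pm1})(1+qz^{\pm1})$. The result is
$$\frac1{(1-qz)(1-qz^{-1})D(u)D(u^{-1})},$$
which is the left side of (5), because $\mathbf V$ has weights $z^{\pm1}u$, $z^{\pm1}$, $z^{\pm1}u^{-1}$. This proves (5).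

**Step 5: compare.** We have $\mathrm{Sym}(V_2q^2)=\frac1{1-q^4}\sum_lV_{2l}q^{2l}$, because $\mathrm{Sym}^mV_2=V_{2m}\oplus V_{2m-4}\oplus\cdots$. By Clebsch–Gordan, $V_k$ occurs in $V_p\otimes V_{2l}$ (then once) iff $p\equiv k$ mod $2$ and $|p-k|\le2l\le p+k$. So the multiplicity of $V_k$ in $V_p\otimes\mathrm{Sym}(V_2q^2)$ is
$$\frac1{1-q^4}\sum_{|p-k|\le2l\le p+k}q^{2l}$$
if $p\equiv k$, and $0$ otherwise. The sum has $\min(p,k)+1$ terms starting at $q^{|p-k|}$, so this is $E(p,k)$. By (5), the multiplicity of $V_{k,2p}$ in $\mathrm{Sym}\,\mathbf V$ is (4), and that of $V_{k,n}$ with $n$ odd is $0$. Therefore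
$$B^w\cong\mathrm{Sym}^w\mathbf V\ \text{ as $H$-representations, for all }w;\quad\text{in particular }B^1\cong\mathbf V,\ B^2\cong\mathrm{Sym}^2\mathbf V.\tag{6}$$
All of these are finite-dimensional. For the trivial isotypic part, $(\mathrm{Sym}\,\mathbf V)^H$ has series $E(0,0)=1/(1-q^4)$, and $B^H=\mathrm{Ext}^*(\delta,\delta)=H^*(B\mathrm{PGL}_2;\mathbf Q)$.

## Koszul generators, all in degree one: an algebra map $\mathbf R\to A$

From $\mathbf V=V_1\boxtimes V_2$ we get
$$\wedge^2\mathbf V=(\mathrm{Sym}^2V_1\boxtimes\wedge^2V_2)\oplus(\wedge^2V_1\boxtimes\mathrm{Sym}^2V_2)=V_{2,2}\oplus V_{0,4}\oplus V_{0,0},$$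
$$\mathrm{Sym}^2\mathbf V=(\mathrm{Sym}^2V_1\boxtimes\mathrm{Sym}^2V_2)\oplus(\wedge^2V_1\boxtimes\wedge^2V_2)=V_{2,4}\oplus V_{2,0}\oplus V_{0,2},$$
of dimensions $9+5+1=15$ and $15+3+3=21$.

**Lemma 2.** $\mathrm{Hom}_H(\wedge^n\mathbf V,B^2)=0$ for all $n\ge2$.

*Proof.* By (6), $B^2\cong\mathrm{Sym}^2\mathbf V$. For $n=2$ the two displays have no common constituent. For $n=4$, $\wedge^4\mathbf V\cong\wedge^2\mathbf V^*\cong\wedge^2\mathbf V$, and the case $n=2$ applies. For $n=6$, $\wedge^6\mathbf V=V_{0,0}$ does not occur in $\mathrm{Sym}^2\mathbf V$. For $n=3,5$, the element $(-1,1)\in H$ acts by $-1$ on $\mathbf V$, hence by $-1$ on $\wedge^n\mathbf V$ and by $+1$ on $\mathrm{Sym}^2\mathbf V$. For $n\ge7$, $\wedge^n\mathbf V=0$. $\square$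

**Step 1: resolve $\mathbf R$ by cells.** The algebra $\mathrm{Sym}\,\mathbf V$ is Koszul with Koszul dual coalgebra $\bigoplus_n\wedge^n\mathbf V$. Its cobar construction is an $H$-equivariant quasi-free resolution $\Omega\to\mathrm{Sym}\,\mathbf V$ in graded objects of $\mathrm{Ch}(\mathrm{Rep}\,H)$. As an algebra, $\Omega$ is free on the generator spaces $\wedge^n\mathbf V$, $1\le n\le6$, in weight $n$ and cohomological degree $1-n$. The differential is given by the reduced coproduct: it maps $\wedge^n\mathbf V$ into $\bigoplus_{i+j=n,\ i,j\ge1}\wedge^i\mathbf V\otimes\wedge^j\mathbf V$, hence into the subalgebra generated by the earlier generators. For $n=2$ it sends $x\wedge y$ to $x\otimes y-y\otimes x$, up to normalization, and this is the commutator.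

Now apply $\mathrm{sh}'$, which is monoidal, exact and colimit-preserving. We get a quasi-isomorphism $\Omega'=\mathrm{sh}'\Omega\to\mathbf R$, in which the generators $\wedge^n\mathbf V$ have cohomological degree
$$(1-n)+n=1\quad\text{for every }n.$$

**Step 2: write the cells as pushouts.** Model $\mathrm{Alg}(\mathcal C)$ by dg algebras in $\mathrm{Ch}(\mathrm{Rep}\,H)$, where all objects are cofibrant ([HA, 4.1.8]). Let $\Omega'_{\le n}$ be the subalgebra generated by $\wedge^m\mathbf V$, $m\le n$. Then $\Omega'_{\le1}=\mathrm{Free}(\mathbf V[-1])$. For $n\ge2$, passing from $\Omega'_{\le n-1}$ to $\Omega'_{\le n}$ adjoins free generators $\wedge^n\mathbf V$ in degree $1$ whose differentials are prescribed cocycles of degree $2$. This is the pushout in $\mathrm{Alg}(\mathcal C)$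
$$\Omega'_{\le n}=\Omega'_{\le n-1}\sqcup_{\mathrm{Free}(\wedge^n\mathbf V[-2])}\mathrm{Free}(0).$$
To see this, replace $\mathrm{Free}(0)$ by the free algebra on the cone of the identity of $\wedge^n\mathbf V[-2]$, so that the attaching map becomes a cofibration.

**Step 3: extend a map over the cells.** Choose an isomorphism $\mathbf V\cong B^1$ by (6). Since $B^1=H^1(A)$, it gives a map $\mathbf V[-1]\to A$ in $\mathcal C$, hence $\Omega'_{\le1}\to A$. A map $\Omega'_{\le n-1}\to A$ extends to $\Omega'_{\le n}$ iff the composite $\wedge^n\mathbf V[-2]\to\Omega'_{\le n-1}\to A$ is null in $\mathcal C$. Its class lies in $\mathrm{Hom}_H(\wedge^n\mathbf V,B^2)$, which is $0$ by Lemma 2. So the extension exists for $n=2,\dots,6$, and we obtain in $\mathrm{Alg}(\mathcal C)$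
$$\Phi:\mathbf R\simeq\Omega'=\Omega'_{\le6}\to A,\qquad\varphi:=H^*(\Phi):\mathrm{Sym}\,\mathbf V\to B,\tag{7}$$
where $\varphi$ is an $H$-equivariant homomorphism of graded rings and an isomorphism in degree $1$. In particular its image is commutative without signs.

## The zero section of $T\mathbf P^1$, and injectivity of $\varphi$

By (6), $\mathrm{Sym}^w\mathbf V$ and $B^w$ have the same finite dimension. So $\varphi$ is an isomorphism as soon as it is injective.

**Step 1: find one product of degree-one classes that does not vanish.** Recall $S=\overline{\mathrm{Gr}}{}_s^2$ and $P=i(\mathrm{Gr}_t^1)$, with $E_{0,2}=\mathbf Q_S[2]$ and $E_{1,0}=\mathbf Q_P[1]$. The open stratum $\mathrm{Gr}_s^2=\mathbf P^1(\mathbf C[s]/s^2)$ is smooth. It is the space of first-order arcs in $\mathbf P^1$, that is, the total space of $T\mathbf P^1$. The subspace $P$ consists of the lattices $\langle(z,1)\rangle+s^2\Lambda_0$, or $\langle(1,z')\rangle+s^2\Lambda_0$, with constant $z$ or $z'$. So $P$ is the set of constant arcs, the zero section. As $P$ is closed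 in $S$ and contained in this smooth open stratum with codimension $1$, the inclusion $\iota:P\to S$ satisfies $\iota^!\mathbf Q_S=\mathbf Q_P[-2]$. Let
$$r\in\mathrm{Ext}^1(\mathbf Q_S[2],\mathbf Q_P[1])=\mathrm{Hom}(\mathbf Q_S,\mathbf Q_P),\qquad g\in\mathrm{Ext}^1(\mathbf Q_P[1],\mathbf Q_S[2])=\mathrm{Hom}(\mathbf Q_P,\mathbf Q_S[2])$$
be the restriction $\mathbf Q_S\to\mathbf Q_P$ and the Gysin map $\mathbf Q_P=\iota_*\iota^!\mathbf Q_S[2]\to\mathbf Q_S[2]$. By the self-intersection formula in the smooth variety $\mathrm{Gr}_s^2$,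
$$e:=r\circ g\in\mathrm{Ext}^2(\mathbf Q_P,\mathbf Q_P)=H^2_{\mathrm{PGL}_2}(\mathbf P^1)$$
is the equivariant Euler class of the normal bundle $T\mathbf P^1$. It is nonzero, since its image in $H^2(\mathbf P^1)$ is $2[\mathrm{pt}]$. Moreover $H^*_{\mathrm{PGL}_2}(\mathbf P^1;\mathbf Q)=H^*(B(\text{Borel});\mathbf Q)=\mathbf Q[x]$ with $|x|=2$, so $e^2\ne0$ as well.

**Step 2: conclude that $\varphi$ does not kill powers of $\Delta$.** By (2), $r$ and $g$ correspond to equivariant maps $V_{0,2}\to V_{1,0}\otimes B^1$ and $V_{1,0}\to V_{0,2}\otimes B^1$. As $\varphi$ is an isomorphism in degree $1$, they lift to maps with $\mathbf V$ in place of $B^1$. Composing the lifts with the multiplication of $\mathrm{Sym}\,\mathbf V$ gives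
$$V_{1,0}\to V_{0,2}\otimes\mathbf V\to V_{1,0}\otimes\mathrm{Sym}^2\mathbf V,\qquad\text{i.e. }M\in(\mathrm{End}(V_1)\otimes\mathrm{Sym}^2\mathbf V)^H,$$
a $2\times2$ matrix over the commutative ring $\mathrm{Sym}\,\mathbf V$. Since $\varphi$ is a ring homomorphism, and composition matches multiplication up to sign,
$$\varphi(M)=\pm e\ne0,\qquad\varphi(M^2)=\pm e^2\ne0.$$
The trace of $M$ lies in $(\mathrm{Sym}^2\mathbf V)^H$, which is $0$. By Cayley–Hamilton, $M^2=-\det(M)\cdot\mathrm{id}$ with $\det M\in(\mathrm{Sym}^4\mathbf V)^H$. Hence $\varphi(\det M)\ne0$. By the series $1/(1-q^4)$, the space $(\mathrm{Sym}^4\mathbf V)^H$ is one-dimensional. It is spanned by the nonzero invariant $\Delta$, so $\det M\in\mathbf Q^\times\Delta$ and $\varphi(\Delta)\neq0$. Finally, $\varphi(\Delta)$ lies in $B^H=\mathrm{Ext}^*(\delta,\delta)=H^*(B\mathrm{PGL}_2;\mathbf Q)=\mathbf Q[p_1]$, where products of nonzero homogeneous elements are nonzero, so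
$$\varphi(\Delta^N)=\varphi(\Delta)^N\ne0\quad\text{for all }N\ge0.\tag{8}$$

One can see what $M$ is. Since $\mathrm{End}(V_1)=V_2\oplus V_0$ and $V_{2,0}$ occurs once in $\mathrm{Sym}^2\mathbf V$ while $V_{0,0}$ does not occur, the space $(\mathrm{End}(V_1)\otimes\mathrm{Sym}^2\mathbf V)^H$ is a line. It is spanned by the Gram matrix $\Gamma$ times $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, up to the choice of bases. This product has trace $0$ and determinant $\det\Gamma=\Delta$.

**Step 3: $\{\Delta\ne0\}$ is one orbit.** The claim is that over $\overline{\mathbf Q}$ the group $H\times\mathbf G_m$, with $\mathbf G_m$ scaling, acts transitively on $\{\Delta\ne0\}\subset\mathrm{std}\otimes\mathfrak{sl}_2^*$. Scaling by $\lambda$ multiplies $\Delta$ by $\lambda^4$, so we may compare two pairs with the same $\Delta=c\ne0$. Their Gram matrices $\Gamma,\Gamma'$ are symmetric of determinant $c$, so $h\Gamma h^T=\Gamma'$ for some $h\in\mathrm{GL}_2(\overline{\mathbf Q})$, necessarily with $\det h=\pm1$. Replacing $h$ by $ho$ with $o\Gamma o^T=\Gamma$, $\det o=-1$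 if needed, we may take $h\in\mathrm{SL}_2$. Acting by $h$ through the first factor, we reduce to two pairs with the same nondegenerate Gram matrix. Each pair then spans a nondegenerate plane in the three-dimensional quadratic space $\mathfrak{sl}_2^*$. By Witt's theorem the isometry between the planes that carries one pair to the other extends to an element of $\mathrm O_3$. If its determinant is $-1$, first apply the reflection in the plane spanned by the first pair. It fixes the pair and has determinant $-1$. So the pairs are $\mathrm{SO}_3$-conjugate, and $\mathrm{SL}_2\to\mathrm{SO}_3$ is surjective on $\overline{\mathbf Q}$-points.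

**Step 4: $\ker\varphi=0$.** The kernel $I$ of $\varphi$ is a homogeneous $H$-stable ideal of $\mathrm{Sym}\,\mathbf V\cong\mathcal O(\mathrm{std}\otimes\mathfrak{sl}_2^*)$. Suppose $I\ne0$. Its zero locus over $\overline{\mathbf Q}$ is a proper closed subset stable under $H\times\mathbf G_m$. It does not contain the dense orbit $\{\Delta\ne0\}$, hence does not meet it, hence lies in $\{\Delta=0\}$. By the Nullstellensatz $\Delta^N\in I$ for some $N$ (membership over $\overline{\mathbf Q}$ descends to $\mathbf Q$, as $\Delta$ and $I$ are defined over $\mathbf Q$). This contradicts (8). So $I=0$, $\varphi$ is an isomorphism, and $\Phi:\mathbf R\to A$ is an equivalence in $\mathrm{Alg}(\mathcal C)$.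

**Proof of Theorem A.** Combine Proposition 1, $\Phi$ and (1):
$$\mathrm{Perf}^{\mathrm{sh}}(Y)\simeq\mathrm{Mod}_{\mathbf R}(\mathcal C)^\omega\simeq\mathrm{Mod}_A(\mathcal C)^\omega\hookrightarrow\mathcal M^c.$$
The object $V_{k,n}\otimes\mathcal O$ goes to a shift of $V_{k,n}\otimes\mathbf R$, then to a shift of $V_{k,n}\otimes A$, then to a shift of $E_{k,n}$. There is no shift for $k=n=0$, where $\mathcal O\mapsto\delta$. The functor $\mathrm{Mod}_{\mathbf R}(\mathcal C)^\omega\hookrightarrow\mathcal M^c$ is linear over $D^b\mathrm{Rep}^{fd}(H)$ acting by Hecke functors, because base change along $\Phi$ and $N\mapsto N\otimes_A\delta$ are $\mathcal C$-linear. $\square$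

## A subdivided tree inside the tree of $\mathrm{PGL}_2(\mathbf C(\!(s)\!))$: Theorem B

The essential image of the functor is thick and contains all $E_{k,n}$. So Theorem B follows once the $E_{k,n}$ are shown to generate $\mathcal M^c$ as a thick subcategory. For this we match the $E_{k,n}$ with the $K_t$-orbits on $\mathrm{Gr}_s$.

**Step 1: locate $T_t$ in $T_s$.** Points of $\mathrm{Gr}_s$ are the vertices of the Bruhat–Tits tree $T_s$ of $\mathrm{PGL}_2(\mathbf C(\!(s)\!))$, and similarly for $T_t$. Vertices at distance $N\geq 1$ from $\Lambda_0$ are the points $z\in\mathbf P^1(\mathbf C[s]/s^N)$, and the geodesic from $\Lambda_0$ to $z$ passes through the vertices $z\bmod s^j$, $j\le N$. Via $i$, relative position $j$ becomes $2j$, so adjacent vertices of $T_t$ are at distance $2$ in $T_s$. Let $T'\subset T_s$ be the union of the corresponding geodesics of length $2$. It is a connected subgraph of a tree, hence a convex subtree.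

Different edges of $T_t$ have different midpoints in $T_s$. Otherwise some three distinct vertices of $T_t$ would be neighbors in $T_s$ of one vertex, so pairwise at $T_s$-distance $2$, so pairwise adjacent in $T_t$, which is impossible in a tree. Vertices of $T_t$ have even distance from $\Lambda_0$ and midpoints have odd distance, so midpoints are not vertices of $T_t$. Hence $T'$ is $T_t$ with each edge subdivided at its midpoint.

The vertices of $T_t$ at $T_s$-distance $2l$ are the points of $\mathbf P^1(\mathbf C[t]/t^l)\subset\mathbf P^1(\mathbf C[s]/s^{2l})$. A vertex of $T'$ at distance $2l-1$ is the reduction mod $s^{2l-1}$ of such a point, and any even $z$ mod $s^{2l-1}$ lifts to an even $z$ mod $s^{2l}$. So a vertex $z\bmod s^j$ with $z(0)\ne\infty$ lies in $T'$ iff $z$ is even mod $s^j$, that is, has no odd powers of $s$ below $s^j$. For example, $z=s\bmod s$ is in $T'$ and $z=s\bmod s^2$ is not.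

For a vertex $x$ of $T_s$ let $\pi(x)$ be its projection to $T'$, $d(x)=\mathrm{dist}(x,\pi(x))$ and $m(x)=\mathrm{dist}(\Lambda_0,\pi(x))$. The group $K_t$ fixes $\Lambda_0$ and preserves $T'$, so $m$ and $d$ are $K_t$-invariant. As $\Lambda_0\in T'$, $\mathrm{dist}(\Lambda_0,x)=N=m+d$.

**Step 2: list the orbits.** Let $z\in\mathbf P^1(\mathbf C[s]/s^N)$, $N\geq 1$. Move $z(0)$ to $0$ by $\mathrm{PGL}_2(\mathbf C)$, translate by minus the even part of $z$ (in $\mathbf C[\![t]\!]$), and what remains is odd: $0$, or $s^\mu$ times a unit of $\mathbf C[\![t]\!]$ with $\mu$ odd, $\mu<N$. Scale by $\mathbf C[\![t]\!]^\times$. So every $K_t$-orbit contains $z=0$ or $z=s^\mu$ with $\mu$ odd, $\mu<N$ (for $N=0$ there is only $\Lambda_0$, listed with $z=0$).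

* For $z=0$: $x\in T'$, so $d=0$ and $m=N$.
* For $z=s^\mu$, $\mu=2k+1$: $s^\mu$ is even mod $s^j$ iff $j\le\mu$, so the geodesic from $\Lambda_0$ stays in $T'$ for exactly $\mu$ steps, $m=2k+1$ and $d=N-\mu\ge1$.

The invariants $(m,d)$ separate these. Hence the orbits are exactly the following, indexed bijectively by $(k,n)\in\mathbf Z_{\ge0}^2$:
$$O_{k,0}:(m,d)=(2k,0);\qquad O_{k,n}:(m,d)=(2k+1,n-1)\ \ (n\ge1);\qquad N=2k+n.\tag{9}$$
Each $\overline{\mathrm{Gr}}{}_s^N$ contains finitely many of them.

**Step 3: dimensions.** In the open chart $z(0)\ne\infty$, $O_{k,n}$ is the set of $z$ mod $s^{2k+n}$ whose odd coefficients of index $<2k+1$ vanish and, if $n\ge2$, whose coefficient of $s^{2k+1}$ is nonzero. There are $k+\lceil n/2\rceil$ free even coefficients and $\lfloor n/2\rfloor$ odd ones, with indices in $[2k+1,2k+n)$. So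
$$\dim O_{k,n}=k+n.$$

**Step 4: stabilizers are connected.** This makes equivariant local systems on orbits trivial. For $z=0$ the stabilizer in $K_t$ is the image of the set of $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{GL}_2[\![t]\!]$ with $b\equiv0$ mod $s^N$, i.e. mod $t^{\lceil N/2\rceil}$. For $N=0$ this is $\mathrm{GL}_2[\![t]\!]$. For $N\ge1$ it is a linear space with the hyperplanes $a(0)=0$ and $d(0)=0$ removed. Both are connected. For $z=s^m$ with $m$ odd, $m<N$, the condition $\frac{as^m+b}{cs^m+d}=s^m$ in $\mathbf P^1(\mathbf C[s]/s^N)$ is $as^m+b\equiv s^m(cs^m+d)$ mod $s^N$. As $a,b,c,d$ are series in $t=s^2$ and $m$ is odd, it separates into odd and even parts: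
$$a\equiv d\bmod t^{\lceil(N-m)/2\rceil},\qquad b\equiv ct^m\bmod t^{\lceil N/2\rceil}.$$
These are linear conditions. They force $a(0)=d(0)$ and $b(0)=0$, so the determinant at $t=0$ is $a(0)^2$ and invertibility means $a(0)\ne0$. So the stabilizer is the image of the complement of a hyperplane in a (pro-finite-dimensional) complex vector space, hence connected. Consequently, using truncations, every object of $\mathrm{Shv}^c_{K_t}(O)$, for an orbit $O$, is a finite iterated extension of shifts of $\mathbf Q_O$.

**Step 5: $E_{k,n}$ is supported on $\overline{O_{k,n}}$ and has rank one on $O_{k,n}$.** Let $\overline{L_t^k}\subset L_t$ be the preimage of $\overline{\mathrm{Gr}}{}_t^k$ and $W=\overline{L_t^k}\times^{K_t}\overline{\mathrm{Gr}}{}_s^n$. In terms of lattices,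
$$W=\{(y,x):\ y\in\overline{\mathrm{Gr}}{}_t^k,\ \mathrm{dist}(i(y),x)\le n,\ \mathrm{dist}(i(y),x)\equiv n\ (2)\}.$$
It is a locally trivial bundle over the irreducible $\overline{\mathrm{Gr}}{}_t^k$ with irreducible fiber $\overline{\mathrm{Gr}}{}_s^n$, so it is irreducible of dimension $k+n$. By (I3) the twisted product of $\mathrm{IC}_k^t$ and $\mathrm{IC}_n^s$ is $\mathbf Q_W[k+n]$, and $E_{k,n}=a_*\mathbf Q_W[k+n]$ for the proper map $a:W\to\mathrm{Gr}_s$, $(y,x)\mapsto x$.

Let $x\in O_{k,n}$. For a vertex $y$ of $T_t$, which we view in $T'$, $\mathrm{dist}(y,x)=\mathrm{dist}(y,\pi(x))+d(x)$. Since $y$ has even distance from $\Lambda_0$, $\mathrm{dist}(y,x)\equiv N\equiv n$ mod $2$ automatically.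

* If $n\ge1$, then $d(x)=n-1$, so $\mathrm{dist}(y,x)\le n$ iff $\mathrm{dist}(y,\pi(x))\le1$. As $\pi(x)$ is at the odd distance $2k+1$ from $\Lambda_0$, it is a midpoint, and $y$ is one of the two ends of its edge. These have $T_t$-distance $k$ and $k+1$ from $\Lambda_0$, and only the first lies in $\overline{\mathrm{Gr}}{}_t^k$.
* If $n=0$, then $y=x$, which lies in $\mathrm{Gr}_t^k$.

So $a^{-1}(x)$ is a point. The image $a(W)$ is closed, irreducible, of dimension $\le k+n$, and contains $O_{k,n}$, of dimension $k+n$. Hence $a(W)=\overline{O_{k,n}}$. By proper base change, the stalks of $E_{k,n}$ on $O_{k,n}$ are one-dimensional in the single degree $-(k+n)$. By Step 4 we get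
$$\mathrm{supp}\,E_{k,n}=\overline{O_{k,n}},\qquad E_{k,n}|_{O_{k,n}}\cong\mathbf Q[k+n].$$

**Step 6: generation.** Let $\mathcal T\subset\mathcal M^c$ be the thick subcategory generated by the $E_{k,n}$. We show by induction on the number of orbits in a closed $K_t$-stable finite union of orbits $Z$ that every object of $\mathcal M^c$ supported on $Z$ lies in $\mathcal T$. For $Z=\emptyset$ there is nothing to show. Otherwise let $j:O=O_{k,n}\hookrightarrow Z$ be an orbit open in $Z$, for instance one of maximal dimension. By Step 5, $E_{k,n}$ is supported on $\overline O\subset Z$, and there is a cofiber sequence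
$$j_!\mathbf Q_O[k+n]\to E_{k,n}\to E_{k,n}|_{\overline O\setminus O}.$$
Its last term is supported on $Z\setminus O$, hence in $\mathcal T$ by induction. So $j_!\mathbf Q_O\in\mathcal T$. By the last sentence of Step 4, $j_!(\mathcal F|_O)\in\mathcal T$ for every $\mathcal F$ supported on $Z$. The cofiber of $j_!(\mathcal F|_O)\to\mathcal F$ is supported on $Z\setminus O$, hence in $\mathcal T$ by induction, and so $\mathcal F\in\mathcal T$. Every object of $\mathcal M^c$ has finite-dimensional support, contained in a finite union of the $\overline{\mathrm{Gr}}{}_s^N$, hence in some such $Z$. Therefore $\mathcal T=\mathcal M^c$, and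
$$\mathrm{Perf}^{\mathrm{sh}}\big((\mathrm{std}\otimes\mathfrak{sl}_2^*)(4,2,0,-2)/\mathrm{SL}_2(-2\rho)^{\times2}\big)\simeq\mathrm{Shv}^c_{G[\![t]\!]}\big(G(\!(t)\!)/\mathrm{PGL}_2(\!(t)\!);\mathbf Q\big),$$
which is Theorem B. $\square$
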